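# Incremental maximization with accountable objectives: competitive ratio at most $1+\sqrt2$

## 1. The bound $1+\sqrt2$

An instance of Incremental Maximization (IncMax) is a countable set $U$ with a monotone, accountable objective $f\colon 2^U\to\mathbb R_{\ge0}$. We must list the elements of $U$ one after the other, never taking anything back, so that *every* initial segment of the list is nearly as good as the best set of the same size.

**Theorem 1.** For every instance of IncMax with monotone and accountable objective, and every $\varepsilon>0$, there is a $(1+\sqrt2+\varepsilon)$-competitive order of $U$. If $U$ is finite, there is a $(1+\sqrt2)$-competitive order. Hence the deterministic competitive ratio of IncMax is at most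
$$1+\sqrt2\approx2.4142 .$$

Here algorithms are computationally unrestricted maps from instances to orders.

The theorem answers a question from Yann Disser, Max Klimm, Kevin Schewior and David Weckbecker, "Incremental Maximization via Continuization", arXiv:2305.01310 (2023). Let $\varphi=\frac12(1+\sqrt5)$ be the golden ratio. Bernstein et al. gave a deterministic algorithm that computes a $(\varphi+1)$-competitive solution for every instance, and $\varphi+1\approx2.618$. Lower bounds of $2.18$ and $2.246$ are known. The conjecture was that the deterministic competitive ratio equals $\varphi+1$. Since $1+\sqrt2<2.415<2.618<\varphi+1$, Theorem 1 disproves it. With the known lower bound, the ratio lies in $[2.246,\,1+\sqrt2]$; the exact value is not determined here.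

The proof reduces the problem to the choice of a sequence of set sizes, called a schedule. A second theorem, stated in Section 4 once schedules are defined, says that schedules exist for every target ratio $\rho\ge1+\sqrt2$, and that for smaller $\rho$ they can fail to exist.

## 2. Accountability, optima, competitive orders

**Definition (accountable).** The function $f$ is *accountable* if every non-empty $X\subseteq U$ has an element $e$ with $f(X\setminus\{e\})\ge f(X)-f(X)/|X|$.

So some element can be removed at no more than its fair share of the value. We use this only for finite $X$. According to the source, weighted matching, weighted set packing, monotone submodular maximization and (multi-dimensional) knapsack are examples. A non-example: $U=\{a,b\}$, $f(U)=1$ and $f(X)=0$ otherwise. Removing either element of $U$ loses everything, while the fair share is $\frac12$.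

**Definition (optimum, competitive order).** For $1\le k\le|U|$ let $\mathrm{Opt}(k)=\sup\{f(X):X\subseteq U,\ |X|=k\}$, assumed finite; it is a maximum if $U$ is finite. An order $(e_1,e_2,\dots)$ of the elements of $U$ is *$\alpha$-competitive* if $\mathrm{Opt}(k)\le\alpha f(\{e_1,\dots,e_k\})$ for all positive integers $k\le|U|$. The competitive ratio of an order is the infimum of all $\alpha\ge1$ for which it is $\alpha$-competitive. An algorithm is $\alpha$-competitive if it produces an $\alpha$-competitive order for every instance, and its competitive ratio is the infimum of such $\alpha$. The *deterministic competitive ratio* of IncMax is the infimum of the competitive ratios of all deterministic algorithms.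

All our examples are of one kind.

**Example 1 (block instances).** Let $U$ be the disjoint union of finitely many finite non-empty blocks $R$, give each block a weight $d_R>0$, and put
$$f(X)=\max_R |X\cap R|\,d_R .$$
This is monotone. It is accountable: let $R$ attain the maximum for $X$. If $X$ has an element $e\notin R$, remove it; the value does not drop. If $X\subseteq R$, then $f(X)=|X|d_R$, and removing any $e$ leaves at least $(|X|-1)d_R=f(X)-f(X)/|X|$. A $k$-set can contain $\min(|R|,k)$ elements of $R$, so
$$\mathrm{Opt}(k)=\max_R\min(|R|,k)\,d_R .$$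

**Example 2 (three elements).** Take a block $\{a\}$ of weight $1$ and a block $\{b,b'\}$ of weight $1/\sqrt2$. Then $\mathrm{Opt}(1)=1$ and $\mathrm{Opt}(2)=\mathrm{Opt}(3)=\sqrt2$. If we start with $a$, the value at $k=2$ is still $1$, so the ratio there is $\sqrt2$. If we start with $b$ or $b'$, the ratio at $k=1$ is $\sqrt2$. The order $(a,b,b')$ has ratios $1,\sqrt2,1$. So the best possible order has competitive ratio exactly $\sqrt2$: small and large optimal sets can compete for the same early positions.

**Example 3 (two blocks, used again below).** Let $A$ be a block of size $3$ and weight $1$, and $B$ a block of size $37$ and weight $\frac15$. For $k\le37$, $\mathrm{Opt}(k)=\max\{\min(k,3),k/5\}$, and $\mathrm{Opt}(k)=7.4$ for $37\le k\le40$. Starting with $B$ gives ratio $5$ at $k=1$. If $A$ comes first, then $B$, the value is $k$ for $k\le 3$ and $\max\{3,(k-3)/5\}$ afterwards. For $3\le k\le15$ the ratio is $1$. It rises to $18/15=1.2$ at $k=18$, is $k/(k-3)\le1.2$ for $18\le k\le37$, and does not increase afterwards. So this order is $1.2$-competitive.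

## 3. How the optimum grows

Write $V(k)=\mathrm{Opt}(k)$ for $1\le k\le|U|$. We need two inequalities and one ordering trick; accountability enters the proof only here.

**Growth of $V$.** For $k+1\le|U|$,
$$V(k)\le V(k+1),\qquad \frac{V(k+1)}{k+1}\le\frac{V(k)}{k}.\tag{1}$$
The first holds because every $k$-set extends to a $(k+1)$-set and $f$ is monotone. For the second, let $|X|=k+1$. Accountability gives $e\in X$ with $f(X\setminus\{e\})\ge\frac{k}{k+1}f(X)$, so $V(k)\ge\frac{k}{k+1}f(X)$. Take the supremum over $X$.

**Balanced order.** Let $X$ be finite with $|X|=c$. Remove elements one at a time, each chosen by accountability. When a set of size $j+1$ shrinks to size $j$, its value is multiplied by at least $\frac j{j+1}$. The factors telescope, so the set of size $j$ that we meet has value at least $\frac jc f(X)$. Listing $X$ in the reverse order of removal gives an order whose first $j$ elements have value at least $\frac jcf(X)$, for all $0\le j\le c$.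

**The trivial case.** If $V(1)=0$, then (1) gives $V(k)\le kV(1)=0$ for all $k$, and every order is $1$-competitive. From now on $V(1)>0$. Put
$$h(k)=\frac{k}{V(k)} .$$
By (1), $h$ is positive and nondecreasing. It is the number of elements paid per unit of value at size $k$: if we build a near-optimal $k$-set in balanced order, its value grows at rate about $1/h(k)$ per element.

## 4. The $\rho$-grid and $\rho$-schedules

Fix a target ratio $\rho>1$. We do not look at all sizes $k$, only at those where the optimum has just grown by more than a factor $\rho$.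

**Definition (grid).** Let $c_0=1$ and $c_{n+1}=\min\{k\le|U|:V(k)>\rho V(c_n)\}$ if such a $k$ exists. If none exists, the index $n$ is *terminal*. Put $V_n=V(c_n)$ and $h_n=h(c_n)$, so $c_n=h_nV_n$. Then
$$V_{n+1}>\rho V_n,\qquad h_{n+1}\ge h_n,\qquad c_{n+1}>\rho c_n .\tag{2}$$
The first is the definition, the second is monotonicity of $h$ (the first forces $c_{n+1}>c_n$), and the third is the product of the other two.

The plan is to choose grid indices $n_1<n_2<\cdots$, take a near-optimal set $X_i$ of each size $c_{n_i}$, and list $X_1$, then $X_2$, and so on, each in balanced order. What must hold? Suppose $X_1,\dots,X_i$ are listed, with total length $C$. We hold about $V_{n_i}$, and this suffices for all $k<q:=c_{n_i+1}$, because there $V(k)\le\rho V_{n_i}$. From $k=q$ on, the set under construction, of size $c_{n_{i+1}}$, must suffice. At time $k$ it has value about $(k-C)/h_{n_{i+1}}$. At $k=q$ we want $\rho(q-C)/h_{n_{i+1}}\ge V(q)=q/h_{n_i+1}$. Solving for $h_{n_{i+1}}$ gives condition (3).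

**Definition (schedule).** A *$\rho$-schedule* is a (finite, non-empty, or infinite) sequence of grid indices $n_1<n_2<\cdots$ with $h_{n_1}\le\rho h_0$ such that, with $C(i)=\sum_{l\le i}c_{n_l}$, every consecutive pair satisfies
$$h_{n_{i+1}}\le\rho\,h_{n_i+1}\Bigl(1-\frac{C(i)}{c_{n_i+1}}\Bigr).\tag{3}$$
It is *complete* if it is infinite, or if it is finite and its last index is terminal.

Note the two different indices: $n_{i+1}$ is the *next chosen* index, $n_i+1$ is the *next grid* index.

**Example 3, continued.** Let $\rho=1+\sqrt2$. From $c_0=1$ the threshold is $V(k)>2.414\ldots$, so $c_1=3$. The next threshold is $3\rho\approx7.243$. Since $36/5=7.2$ and $37/5=7.4$, we get $c_2=37$. Index $2$ is terminal. So $V_n=1,\,3,\,7.4$ and $h_n=1,\,1,\,5$.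

* $(0,1,2)$ is a complete schedule: $0\to1$ needs $1\le\rho(1-\frac13)\approx1.609$, and $1\to2$ needs $5\le5\rho(1-\frac4{37})$. Both hold.
* $(1,2)$ is complete as well: $h_1=1\le\rho$ and $5\le5\rho(1-\frac3{37})$.
* $(0,2)$ is not a schedule: it would need $5\le\rho(1-\frac13)\approx1.609$.
* $(2)$ is not a schedule, since $h_2=5>\rho h_0$.

**Theorem 2.**

(a) For every $\rho\ge1+\sqrt2$, every instance with $\mathrm{Opt}(1)>0$ has a complete $\rho$-schedule.

(b) For every $1<\rho<1+\sqrt2$ there is a finite monotone accountable instance with no complete $\rho$-schedule.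

Part (b) is about schedules only. It is not a lower bound for IncMax.

*Remark on infinite schedules.* If $f$ is finite on all of $2^U$, as in the definition, then $V(k)\le f(U)<\infty$, while (2) gives $V_n\ge\rho^nV_0$; so the grid is finite and infinite schedules do not occur. The argument uses only the values of $f$ on finite sets, and the infinite case costs little, so we carry it along. The proofs then never use $f(U)<\infty$.

## 5. A complete $\rho$-schedule yields a $(\rho+\varepsilon)$-competitive order

**Lemma 1.** If a complete $\rho$-schedule exists, then for every $\varepsilon>0$ there is a $(\rho+\varepsilon)$-competitive order of $U$. If $U$ is finite, there is a $\rho$-competitive order.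

*Proof.* **Step 1: the list.** This step makes the plan precise. Let $\eta\in(0,1)$, or $\eta=0$ if $U$ is finite. Choose $X_i$ with $|X_i|=c_{n_i}$ and $f(X_i)\ge(1-\eta)V_{n_i}$. Let $L$ be the concatenation of $X_1,X_2,\dots$, each in balanced order; an element may occur several times. Let $g(k)$ be the value of the set of the first $k$ entries of $L$ (of all entries, if $L$ is shorter).

**Step 2: the list is good at every length.** We claim that
$$V(k)\le\frac{\rho}{1-\eta}\,g(k)\qquad\text{for all }k\le|U|.\tag{4}$$

*Case $k<C(1)$.* Here $C(1)=c_{n_1}$, and balanced order gives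
$$g(k)\ge\frac{k}{c_{n_1}}f(X_1)\ge(1-\eta)\frac{k}{h_{n_1}}\ge(1-\eta)\frac{k}{\rho h_0}\ge\frac{1-\eta}{\rho}V(k),$$
where the third inequality is $h_{n_1}\le\rho h_0$ and the last is $V(k)=k/h(k)\le k/h_0$.

*Case $k\ge C(i)$, and $k<C(i+1)$ if $n_{i+1}$ exists.* Every remaining $k$ is of this form for some $i$, because $C(i)\to\infty$ if the schedule is infinite. The first $k$ entries contain $X_i$, so $g(k)\ge(1-\eta)V_{n_i}$. If $n_{i+1}$ exists, they also contain the first $k-C(i)$ elements of $X_{i+1}$, so by balanced order
$$g(k)\ge(1-\eta)\frac{k-C(i)}{h_{n_{i+1}}}.$$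
If $n_i$ is terminal, then $V(k)\le\rho V_{n_i}$ by the definition of terminal, and (4) holds. If $n_i$ is not terminal, put $q=c_{n_i+1}$. If $k<q$, then $V(k)\le\rho V_{n_i}$ by the minimality of $q$, and (4) holds again.

There remains the case that $n_i$ is not terminal and $k\ge q$. Completeness says that $n_{i+1}$ exists. Since $k\ge q$, we have $k-C(i)=k(1-C(i)/k)\ge k(1-C(i)/q)$. Hence, by (3),
$$\rho\,\frac{k-C(i)}{h_{n_{i+1}}}\ge\frac{\rho k\,(1-C(i)/q)}{h_{n_{i+1}}}\ge\frac{k}{h_{n_i+1}}=\frac{k}{h(q)}\ge\frac{k}{h(k)}=V(k).$$
Multiplying the lower bound for $g(k)$ by $\rho/(1-\eta)$ gives (4).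

**Step 3: from list to order, finite schedule.** We must turn $L$ into an order of all of $U$. Keep only the first occurrence of each element of $L$, and append the remaining elements of $U$ in any enumeration. The first $k$ elements of this order include all elements among the first $k$ entries of $L$. By monotonicity and (4) the order is $\frac{\rho}{1-\eta}$-competitive. For infinite $U$ choose $\eta$ with $\rho/(1-\eta)\le\rho+\varepsilon$. If $U$ is finite, the grid and hence the schedule is finite, and $\eta=0$ gives ratio $\rho$.

**Step 4: from list to order, infinite schedule.** Now $L$ never ends, so elements outside $L$ must be mixed in. Fix an integer $s\ge1$ and an enumeration $u_1,u_2,\dots$ of $U$. Insert $u_1,u_2,\dots$ into $L$, one after each $s$ entries of $L$, then delete repetitions. Every element of $U$ occurs. The first $k$ elements include the first $k$ entries of the mixed list, hence the first $j$ entries of $L$, where $j=k-\lfloor k/(s+1)\rfloor$. So $1\le j\le k$ and $j\ge\frac{s}{s+1}k$. By (4), and by $V(j)/j\ge V(k)/k$ from (1), their value is at least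
$$\frac{1-\eta}{\rho}V(j)\ge\frac{1-\eta}{\rho}\cdot\frac jk\,V(k)\ge\frac{1-\eta}{\rho}\cdot\frac{s}{s+1}\,V(k).$$
Take $\eta$ small and $s$ large. $\square$

So Theorem 1 follows from Theorem 2(a) with $\rho=1+\sqrt2$. From here on the problem is combinatorial: given the numbers $c_n$ and $h_n$, choose indices.

## 6. Taking every grid index gives exactly $\varphi+1$

The first thing to try is $n_i=i-1$: use all grid indices. Then (3) for the move $n\to n+1$ reads
$$1\le\rho\Bigl(1-\frac{C}{c_{n+1}}\Bigr),\quad\text{i.e.}\quad\frac{C}{c_{n+1}}\le1-\frac1\rho,\qquad C=c_0+\dots+c_n .$$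
By (2), $c_{n+1-i}\le\rho^{-i}c_{n+1}$, so
$$\frac C{c_{n+1}}<\sum_{i\ge1}\rho^{-i}=\frac1{\rho-1}.$$
It therefore suffices that $\frac1{\rho-1}\le1-\frac1\rho$, i.e. $\rho^2-3\rho+1\ge0$. For $\rho>1$ this means $\rho\ge\frac{3+\sqrt5}2=\varphi+1$. So with $\rho=\varphi+1$ this choice works on every instance, and Lemma 1 gives the ratio $\varphi+1$ up to $\varepsilon$.

For smaller $\rho$ it fails, and already when $V(k)=k$ up to a large $K$ (for instance one block of size $K$ and weight $1$). Then $h\equiv1$ on the grid and $c_{n+1}=\lfloor\rho c_n\rfloor+1$, so $\rho c_n<c_{n+1}\le\rho c_n+1$. Following this recursion without bound, $c_{n+1-i}/c_{n+1}\to\rho^{-i}$ for each fixed $i$, so the ratios $C/c_{n+1}$ have lower limit at least $\sum_{i=1}^m\rho^{-i}$ for every $m$, hence at least $\frac1{\rho-1}$. If $1<\rho<\varphi+1$, then $\frac1{\rho-1}>1-\frac1\rho$, and some move $n\to n+1$ violates (3). It occurs as soon as $K\ge c_{n+1}$.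

For $\rho=1+\sqrt2$ we can watch this happen. The grid starts $1,3,8,20,49,119$, and the allowed value of $C/c_{n+1}$ is at most $1-\frac1\rho=2-\sqrt2\approx0.586$. The moves $0\to1\to2\to3$ have
$$\frac13,\qquad\frac48=0.5,\qquad\frac{12}{20}=0.6>0.586 .$$
The loss is real for an unlucky choice of sets. Take four disjoint blocks of sizes $1,3,8,20$ and weight $1$. Then $\mathrm{Opt}(k)=\min(k,20)$. If the blocks are listed in this order, then at $k=20$ we hold $8$ elements of the third block and $8$ of the last, so the ratio is $20/8=2.5>1+\sqrt2$.

The trouble is the accumulated cost $C$, and the obvious remedy is to skip indices. In the example, $0\to2\to3$ is fine: $0\to 2$ needs $1\le\rho(1-\frac13)$ and $2\to3$ needs $\frac9{20}\le0.586$. But one cannot always skip: the move $n\to n+2$ has $h_{n+2}$ on the left of (3) and only $h_{n+1}$ on the right, so it fails if $h$ jumps. In Example 3, $0\to2$ fails because $h$ jumps from $1$ to $5$.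

Now look at what the jump does there. Because $c_n=h_nV_n$, a jump of $h$ is also a jump of $c$. At index $1$ the cost is $C=1+3=4$, and the next size is $37$. The old cost has become negligible. So the two obstacles compete: either $h$ grows slowly and skipping is possible, or $h$ jumps and the past is nearly forgotten. The proof makes this alternative quantitative.

## 7. States, moves, and good states

Let $\rho\ge1+\sqrt2$, i.e. $\rho^2-2\rho-1\ge0$, and put $\mu=\frac1{\rho^2-1}=\rho^{-2}+\rho^{-4}+\cdots$, the relative cost of a past that used at most every second index. We shall need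
$$1+\tfrac1\rho\le\rho-1,\qquad\tfrac1\rho\le1-\tfrac1\rho,\qquad1+\mu=\mu\rho^2,\qquad2(1+\mu)=\tfrac{2\rho^2}{\rho^2-1}\le\rho.\tag{5}$$
The first and the last inequality are both equivalent to $\rho^2-2\rho-1\ge0$ (multiply out). The second says $\rho\ge2$. The third is $1+\frac1{\rho^2-1}=\frac{\rho^2}{\rho^2-1}$.

**Definition (state, move).** A *state* $(n,C)$ means that some finite $\rho$-schedule starts with $n_1=0$, ends at index $n$ and has total $C=\sum c_{n_l}$. A state with $n$ nonterminal can be *moved* to the state $(m,C+c_m)$, where $m>n$ is a grid index, if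
$$h_m\le\rho h_{n+1}\Bigl(1-\frac{C}{c_{n+1}}\Bigr).\tag{6}$$

This is (3), so moves extend schedules. Write $C=M+c_n$, where $M$ is the cost of the past before $n$.

**A handier sufficient condition.** We remove the quotient from (6). By $c_{n+1}=h_{n+1}V_{n+1}$ and $V_{n+1}>\rho V_n$,
$$\rho h_{n+1}\frac C{c_{n+1}}=\frac{\rho C}{V_{n+1}}<\frac C{V_n}=h_n+\frac M{V_n}.$$
Hence (6) follows from
$$h_m+h_n+\frac M{V_n}\le\rho h_{n+1}.\tag{7}$$

**Definition (good).** A state $(n,C)$ is *good* if $n$ is terminal or $C\le c_{n+1}/\rho$.

In Example 3 the state $(1,4)$ is good, since $4\le37/\rho\approx15.3$. If $V(k)=k$ for $k\le K$, as in Section 6, the state $(0,1)$ is good because $1<c_1/\rho$, but no state with nonterminal index $n\ge1$ is: $C\ge c_n+c_0=c_n+1$, while $c_{n+1}/\rho\le c_n+1/\rho$. So good states can be absent for a long time.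

**What a state that is not good tells us.** If $(n,M+c_n)$ is not good, then $c_{n+1}$ exists and
$$M+c_n>\frac{c_{n+1}}\rho=\frac{h_{n+1}V_{n+1}}\rho>h_{n+1}V_n .$$
Dividing by $V_n$,
$$h_{n+1}<h_n+\frac M{V_n}.\tag{8}$$
So a non-good state with small $M$ certifies that $h$ does not jump at the next step.

**Where $1+\sqrt2$ comes from.** Suppose we are at $(j,M_j+c_j)$ with $M_j\le\mu c_j$, so that $M_j/V_j\le\mu h_j$, and want to skip to $j+2$. By (7) we need $h_{j+2}+(1+\mu)h_j\le\rho h_{j+1}$. If we also know a non-good state at $j+1$ with $M_{j+1}\le\mu c_{j+1}$, then (8) there gives $h_{j+2}<(1+\mu)h_{j+1}$, and it suffices that $2(1+\mu)\le\rho$. That is the last inequality in (5). So we should run *two* chains of skips at once, one through the even and one through the odd indices. Each chain is a witness that lets the other one skip. Only one of them will be part of the final schedule.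

## 8. Two interleaved chains of skips

**Lemma 2.** Let $\rho\ge1+\sqrt2$ and let $(n,C)$ be a good state with $n$ nonterminal. Then either some sequence of moves from $(n,C)$ leads to a good state with larger index, or there is an infinite sequence of moves starting from $(n,C)$.

*Proof.* Shift the indices so that $n=0$, and call the state $(0,C_0)$; relations (2), (6), (7), (8) involve only differences of indices and are unaffected. Put $\alpha=C_0/c_1\le1/\rho$. Assume that no good state of index greater than $0$ can be reached from $(0,C_0)$. We construct reachable states $(j,M_j+c_j)$ for all $j\ge1$. By assumption none of them is good, so (8) applies to each, and in particular $c_{j+1}$ always exists.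

**Step 1: reach index 1.** This yields a bound on $h_2$. By (5), $\alpha\le\frac1\rho\le1-\frac1\rho$, so $1\le\rho(1-\alpha)$ and $h_1\le\rho h_1(1-\alpha)$. By (6) the move $0\to1$ is allowed. Here $M_1=C_0$ and $M_1/V_1=\alpha c_1/V_1=\alpha h_1$. By (8),
$$h_2<(1+\alpha)h_1.\tag{9}$$

**Step 2: reach index 2 directly from 0.** This starts the even chain. By (9), (5) and $\alpha\le\frac1\rho$,
$$h_2<\bigl(1+\tfrac1\rho\bigr)h_1\le(\rho-1)h_1\le\rho(1-\alpha)h_1 ,$$
so the move $0\to2$ is allowed. Here
$$M_2=C_0\le\frac{c_1}\rho<\frac{c_2}{\rho^2}<\mu c_2,\qquad\frac{M_2}{V_2}<\frac{C_0}{\rho V_1}=\frac{\alpha h_1}\rho\le\frac{h_1}{\rho^2}.$$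
By (8) at index $2$,
$$h_3<h_2+\frac{h_1}{\rho^2}.\tag{10}$$

**Step 3: reach index 3 with $M_3\le\mu c_3$.** This starts the odd chain. A direct move from $0$ keeps $M_3$ small but needs $h_3$ not too large; if $h_3$ is large, then $c_3$ is large, and we can afford to pass through $1$.

*Case (i): $h_3\le\rho(1-\alpha)h_1$.* This is (6) for the move $0\to3$. We take it. Then $M_3=C_0\le c_1/\rho<c_3/\rho^3\le\mu c_3$.

*Case (ii): $h_3>\rho(1-\alpha)h_1$.* Then $h_3>(\rho-1)h_1$. We move from the state at $1$ to $3$. By (7) with $M_1/V_1=\alpha h_1$ we must check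
$$h_3+h_1+\alpha h_1\le\rho h_2 .$$
By (10) and $\alpha\le\frac1\rho$, the left side is at most $h_2+(1+\frac1\rho+\frac1{\rho^2})h_1$. So it suffices that
$$(\rho-1)h_2\ge\Bigl(1+\frac1\rho+\frac1{\rho^2}\Bigr)h_1.\tag{11}$$
By (10) and the case assumption, $h_2>h_3-\rho^{-2}h_1>(\rho-1-\rho^{-2})h_1$. Put $u=1/\rho$, so $0<u\le\sqrt2-1$, and $\rho-1\ge1+u$ by (5). Then
$$(\rho-1)(\rho-1-u^2)\ge(1+u)(1+u-u^2)=1+2u-u^3\ge1+u+u^2 .$$
The last inequality is $u(1-u-u^2)\ge0$, which holds because $u\le\sqrt2-1$ gives $u+u^2\le(\sqrt2-1)+(3-2\sqrt2)=2-\sqrt2<1$. This proves (11), so the move is allowed. Now $M_3=C_0+c_1=(1+\alpha)c_1$, and by (5), the case assumption and $V_3>\rho^2V_1$,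
$$M_3\le\bigl(1+\tfrac1\rho\bigr)c_1\le(\rho-1)h_1V_1<h_3V_1<\frac{h_3V_3}{\rho^2}=\frac{c_3}{\rho^2}<\mu c_3 .$$

**Step 4: continue both chains forever.** Let $j\ge2$, and suppose states at $j$ and $j+1$ have been constructed with $M_j\le\mu c_j$ and $M_{j+1}\le\mu c_{j+1}$. For $j=2$ this is Steps 2 and 3. By (8) at $j+1$,
$$h_{j+2}<h_{j+1}+\frac{M_{j+1}}{V_{j+1}}\le(1+\mu)h_{j+1}.$$
Hence, using $h_j\le h_{j+1}$ and (5),
$$h_{j+2}+h_j+\frac{M_j}{V_j}\le(1+\mu)h_{j+1}+(1+\mu)h_j\le2(1+\mu)h_{j+1}\le\rho h_{j+1}.$$
This is (7) for the move from the state at $j$ to $j+2$, so it is allowed. The new past cost is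
$$M_{j+2}=M_j+c_j\le(1+\mu)c_j<(1+\mu)\frac{c_{j+2}}{\rho^2}=\mu c_{j+2},$$
by $c_{j+2}>\rho^2c_j$ and the identity in (5). So the hypothesis holds for $j+1$ and $j+2$, and the induction continues.

Thus the moves $0\to2\to4\to6\to\cdots$ are all allowed. This is an infinite sequence of moves starting from the given state. $\square$

## 9. Proofs of Theorem 2(a) and Theorem 1

*Proof of Theorem 2(a).* Let $\rho\ge1+\sqrt2$ and $V(1)>0$. The one-term sequence $n_1=0$ is a $\rho$-schedule, since $h_0\le\rho h_0$; so $(0,c_0)$ is a state. It is good: either $0$ is terminal, or $c_1>\rho c_0$ by (2). Now apply Lemma 2 repeatedly to the current good state, as long as its index is not terminal. There are three possible outcomes. We may arrive at a good state with terminal index; then the moves made so far form a finite complete schedule. At some point Lemma 2 may give an infinite sequence of moves; appended to the moves made so far, it forms an infinite schedule. Or we pass through infinitely many good states with increasing indices; then the moves together form an infinite schedule. In each case the schedule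 is complete. $\square$

*Proof of Theorem 1.* If $\mathrm{Opt}(1)=0$, every order is $1$-competitive, by Section 3. Otherwise Theorem 2(a) with $\rho=1+\sqrt2$ gives a complete $\rho$-schedule, and Lemma 1 gives a $(1+\sqrt2+\varepsilon)$-competitive order for every $\varepsilon>0$, and a $(1+\sqrt2)$-competitive order if $U$ is finite. So for every $\varepsilon>0$ the map that sends each instance to such an order is a $(1+\sqrt2+\varepsilon)$-competitive deterministic algorithm. Letting $\varepsilon\to0$, the deterministic competitive ratio is at most $1+\sqrt2<\varphi+1$, and the conjecture that it equals $\varphi+1$ is disproved. $\square$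

## 10. Instances without a complete $\rho$-schedule for $\rho<1+\sqrt2$

We now prove Theorem 2(b). The adversary controls the growth factors $x_{n+1}=h_{n+1}/h_n$. At each step we choose $x_{n+2}$ just large enough to forbid skipping $n+1$. A larger value would only make $c_{n+2}$ larger and the past cheaper. So every schedule is forced to take all indices from some point on. Let $r$ be the total cost so far, current set included, divided by the current size $c_{n+1}$. Up to rounding, forbidding the skip means $x_{n+2}=\rho(2-r)$, because the cost before $c_{n+1}$ is $(r-1)c_{n+1}$. Then $c_{n+2}\approx\rho x_{n+2}c_{n+1}=\rho^2(2-r)c_{n+1}$, and the new relative cost is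
$$1+\frac{r}{\rho^2(2-r)} .$$
If this map has no fixed point, $r$ grows until even the move to the next index is forbidden. For example, with $\rho=2$ and rounding ignored, $r$ runs through $1,\ \frac54,\ \frac{17}{12},\ \frac{45}{28}$, and $\frac{45}{28}\approx1.607$ exceeds $2-\frac1\rho=\frac32$, the largest value for which a move to the next index is possible. At the parameter value $1+\sqrt2$ the map does have a fixed point, $r=\sqrt2$: indeed $(3+2\sqrt2)(2-\sqrt2)=2+\sqrt2$ and $\frac{\sqrt2}{2+\sqrt2}=\sqrt2-1$.

*Proof of Theorem 2(b).* Let $1<\rho<1+\sqrt2$.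

**Step 1: the map without fixed point.** We leave a little room for rounding. Choose $\varepsilon\in(0,1)$ with $\sigma:=(1+\varepsilon)\rho<1+\sqrt2$, and let
$$F(r)=1+\frac r{\sigma^2(2-r)}\qquad(1\le r<2).$$
Then $F(r)>r$ is equivalent to $r>\sigma^2(r-1)(2-r)$, i.e. to $\sigma^2r^2-(3\sigma^2-1)r+2\sigma^2>0$. The discriminant of this quadratic is
$$(3\sigma^2-1)^2-8\sigma^4=\sigma^4-6\sigma^2+1,$$
which is negative for $3-2\sqrt2<\sigma^2<3+2\sqrt2$. Since $1<\sigma<1+\sqrt2$ and $(1+\sqrt2)^2=3+2\sqrt2$, we are in this range, so $F(r)>r$ on $[1,2)$. By compactness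
$$\delta:=\min_{r\in[1,\,2-1/\rho]}\bigl(F(r)-r\bigr)>0 .$$

**Step 2: prescribing $V$.** We define a function $V$ that will be the optimum of an instance. Let $c_0=1$ and $c_{n+1}=\lfloor\rho c_n\rfloor+1$ for $n<N$, where $N$ is such that $c_N\ge1/\varepsilon$, and put $V(k)=k$ for $k\le c_N$. For $n\ge N$, given $c_n$, $V_n=V(c_n)$, $h_n=c_n/V_n$ and a factor $x_{n+1}\ge1$, let
$$c_{n+1}=\lfloor\rho x_{n+1}c_n\rfloor+1,\qquad V(k)=\max\Bigl\{V_n,\ \frac{k}{x_{n+1}h_n}\Bigr\}\quad(c_n<k\le c_{n+1}).$$

*$V$ is nondecreasing and $V(k)/k$ is nonincreasing.* On each piece this is clear from the formulas $V(k)$ and $V(k)/k=\max\{V_n/k,\,1/(x_{n+1}h_n)\}$. At the junction, $V(k)\ge V_n$ for $k>c_n$, and $V(k)/k\le1/h_n=V_n/c_n$ because $k>c_n$ and $x_{n+1}\ge1$.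

*The $c_n$ are exactly the grid points of $V$.* For $n\ge N$ and $c_n<k\le c_{n+1}$, $V(k)>\rho V_n$ if and only if $k/(x_{n+1}h_n)>\rho V_n$, i.e. $k>\rho x_{n+1}c_n$, and the least such integer is $c_{n+1}$. For $n<N$, $V(k)=k>\rho c_n$ first happens at $\lfloor\rho c_n\rfloor+1$.

*Consequences.* At $k=c_{n+1}$ the maximum is $c_{n+1}/(x_{n+1}h_n)$, since it exceeds $\rho V_n>V_n$. So
$$h_{n+1}=x_{n+1}h_n,\qquad c_{n+1}\le\rho x_{n+1}c_n+1\le\sigma x_{n+1}c_n\qquad(n\ge N),\tag{12}$$
where the last inequality holds because $\varepsilon\rho x_{n+1}c_n\ge\varepsilon c_N\ge1$. Also $h_0=\dots=h_N=1$.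

**Step 3: choosing the factors.** The factors are chosen to forbid skips, as explained above. Put $x_{N+1}=\sigma$. For $n\ge N$ let
$$\hat C_n=\sum_{l=N}^nc_l,\qquad\hat r_{n+1}=1+\frac{\hat C_n}{c_{n+1}} .$$
If $\hat r_{n+1}\le2-\frac1\rho$, set $x_{n+2}=\sigma(2-\hat r_{n+1})$, which is at least $\sigma/\rho>1$, and continue with $n+1$. Otherwise stop, and put $n^*=n$ and $K=c_{n^*+1}$.

*The procedure stops.* As long as it continues, $\hat C_{n+1}=\hat C_n+c_{n+1}=\hat r_{n+1}c_{n+1}$, and (12) gives $c_{n+2}\le\sigma x_{n+2}c_{n+1}=\sigma^2(2-\hat r_{n+1})c_{n+1}$. Hence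
$$\hat r_{n+2}=1+\frac{\hat C_{n+1}}{c_{n+2}}\ge1+\frac{\hat r_{n+1}}{\sigma^2(2-\hat r_{n+1})}=F(\hat r_{n+1})\ge\hat r_{n+1}+\delta .$$
So $\hat r$ grows by at least $\delta$ in each round and eventually exceeds $2-\frac1\rho$.

**Step 4: an instance with this optimum.** Take the block instance of Example 1 with one block $R_k$ of size $k$ and weight $d_k=V(k)/k$ for each $k=1,\dots,K$. It is finite, monotone and accountable. For $k\le K$, $\mathrm{Opt}(k)=\max_j\min(j,k)d_j$. The terms with $j\le k$ are $V(j)\le V(k)$. The terms with $j\ge k$ are $kd_j\le kd_k=V(k)$. The term $j=k$ equals $V(k)$. So $\mathrm{Opt}(k)=V(k)$. For $k>K$, $\mathrm{Opt}(k)=\max_jjd_j=V(K)$. Hence the grid is $c_0,\dots,c_{n^*+1}$, and $n^*+1$ is its terminal index.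

**Step 5: every complete schedule contains $N$.** Suppose a complete $\rho$-schedule exists. The grid is finite, so it ends at $n^*+1>N$. It starts at some $n_1$ with $h_{n_1}\le\rho h_0=\rho$. Since $h_{N+1}=\sigma>\rho$, we have $n_1\le N$. A move from $n<N$ to $m>N$ violates (3), because $h_m\ge h_{N+1}=\sigma>\rho=\rho h_{n+1}$ and the bracket in (3) is less than $1$. So the last index of the schedule that is at most $N$ must be $N$ itself.

**Step 6: from $N$ on it takes every index, until it is stuck.** Suppose the schedule contains $N,\dots,n$ with $N\le n<n^*$, and let $C$ be its total up to and including $n$. Then $C\ge\hat C_n$, so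
$$1-\frac C{c_{n+1}}\le1-\frac{\hat C_n}{c_{n+1}}=2-\hat r_{n+1}.$$
Here $2-\hat r_{n+1}>0$, since the procedure did not stop at $n$. A move from $n$ to $m\ge n+2$ would have
$$h_m\ge h_{n+2}=x_{n+2}h_{n+1}=\sigma(2-\hat r_{n+1})h_{n+1}>\rho(2-\hat r_{n+1})h_{n+1},$$
which violates (3). As $n$ is not terminal, the schedule goes on, and its next index is $n+1$. By induction it contains $N,\dots,n^*$.

From $n^*$ the only possible move is to $n^*+1$. With $C\ge\hat C_{n^*}$ as before, (3) divided by $h_{n^*+1}$ would require
$$1\le\rho\Bigl(1-\frac C{c_{n^*+1}}\Bigr)\le\rho(2-\hat r_{n^*+1})<1,$$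
where the last inequality is the stopping condition $\hat r_{n^*+1}>2-\frac1\rho$. This is a contradiction, so no complete $\rho$-schedule exists. $\square$
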